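\title{Geometric many-to-many matching in time $(1/\varepsilon)^{O(1)}\,n\log n$}

\begin{abstract}
Given $n$ colored points in $\mathbb R^d$, geometric many-to-many matching asks for a set of edges of minimum total $L_p$-length such that every edge joins two points of different colors and every point is an endpoint of some edge. We give a deterministic $(1+\varepsilon)$-approximation algorithm with running time $O(\varepsilon^{-(4d+7)}\,n\log n)$ for every fixed $d$ and $p$, which answers a question of Bandyapadhyay and Xue. The problem is reduced to maximum-weight matching, an explicit graph with $O(\varepsilon^{-(4d+5)}n)$ edges is shown to preserve the optimum up to a factor $1+\varepsilon$, and a near-linear-time approximate matching algorithm is run on this graph. The running time can be improved to $O(n\log n+\varepsilon^{-(4d+7)}n)$, and $\Omega(n\log n)$ is a lower bound for algebraic computation trees.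
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix a dimension $d\ge1$ and an exponent $1\le p\le\infty$, and let $\|\cdot\|$ be the $L_p$-norm on $\mathbb R^d$. The input is a set $S$ of $n$ points, each with a location in $\mathbb R^d$ and a color. Any number of colors may occur, but at least two do. Different points may share a location; $\|x-y\|$ denotes the distance between the locations of $x,y\in S$. Two points are \emph{foreign} to each other if their colors differ, and an \emph{edge} is an unordered pair $xy$ of foreign points. Let $E(S)$ be the set of all edges. A \emph{cover} is a set $F\subseteq E(S)$ such that every point of $S$ is an endpoint of some edge of $F$, and its cost is $\operatorname{cost}(F)=\sum_{xy\in F}\|x-y\|$. \emph{Geometric many-to-many matching} asks for a cover of minimum cost; this minimum is denoted by $\mathrm{OPT}$. A \emph{$(1+\varepsilon)$-approximation algorithm} receives $S$ and $\varepsilon\in(0,1)$ and returns a cover of cost at most $(1+\varepsilon)\mathrm{OPT}$.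

In every fixed dimension and for every $L_p$-norm a $(1+\varepsilon)$-approximation algorithm with running time $O_\varepsilon(n\log n)$ is known, and its running time depends exponentially on $1/\varepsilon$ \cite{BX}. Bandyapadhyay and Xue \cite{BX} ask whether the bound can be improved to $(1/\varepsilon)^{O(1)}n\log n$: are there constants $C,c>0$, depending only on $d$ and $p$, and a $(1+\varepsilon)$-approximation algorithm whose running time is at most $C\varepsilon^{-c}n\log n$ for all $n\ge2$ and all $\varepsilon\in(0,1)$?

To see which answer to expect, let $\delta(x)$ be the distance from $x\in S$ to the nearest point foreign to $x$. Joining every point to a nearest foreign point gives a cover of cost at most $\sum_x\delta(x)$. Conversely, choose for every $x$ an edge at $x$ in an optimal cover. This edge has length at least $\delta(x)$, and no edge is chosen more than twice. Hence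
\begin{equation}\label{eq:two}
\tfrac12\sum_{x\in S}\delta(x)\;\le\;\mathrm{OPT}\;\le\;\sum_{x\in S}\delta(x).
\end{equation}
The upper end is attained when one point is blue and all $n-1$ others are red, up to the single term $\delta$ of the blue point: the only cover is the star centered at the blue point. The lower end is approached by $2q$ points on a line, colored alternately, whose consecutive gaps decrease strictly but stay close to $1$. There the nearest-neighbor cover is the whole path with $2q-1$ edges, while every other edge of the path already gives a cover with $q$ edges. So the nearest-neighbor cover is a $2$-approximation and no better, and the remaining factor depends on one decision: which pairs of points share a single edge that serves both of them.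

Sharing the edge $xy$ beats the two separate connections only if $\|x-y\|<\delta(x)+\delta(y)$. The decision is therefore local: it concerns neighborhoods whose radius is of the order of $\delta$. In fixed dimension such a neighborhood, resolved to relative precision $\varepsilon$, consists of $(1/\varepsilon)^{O(d)}$ cells, and this suggests a polynomial dependence on $1/\varepsilon$. Two things stand in the way. Local decisions interact along chains, as on the path above, and a cell may hold many points, so that the number of useful edges can be quadratic in $n$. The first obstacle is met by a fast approximation algorithm for maximum-weight matching, the second by a sparse graph that we construct. The answer to the question is yes.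

\begin{theorem}\label{thm:main}
For every $d\ge1$ and $1\le p\le\infty$ there are a constant $C=C(d,p)$ and a deterministic $(1+\varepsilon)$-approximation algorithm for geometric many-to-many matching whose running time is at most $C\varepsilon^{-(4d+7)}\,n\log n$ for all $n\ge2$ and all $\varepsilon\in(0,1)$.
\end{theorem}

\begin{theorem}\label{thm:refined}
The running time in Theorem~\ref{thm:main} can be improved to $O\big(n\log n+\varepsilon^{-(4d+7)}n\big)$.
\end{theorem}

\begin{theorem}\label{thm:lower}
Fix $\varepsilon\in(0,1)$. In the algebraic computation tree model, $\Omega(n\log n)$ is a lower bound for $(1+\varepsilon)$-approximate geometric many-to-many matching as $n\to\infty$ through even values. This holds already for $d=1$ and two colors, and even if correctness is required only on inputs with distinct locations.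
\end{theorem}

Section~\ref{sec:tools} fixes the model of computation and recalls two algorithms that we use. Section~\ref{sec:reduction} reduces the problem to maximum-weight matching. Section~\ref{sec:clusters} shows the sparsification on three clusters of points; Sections~\ref{sec:groups} and~\ref{sec:sparse} carry it out in general, and Section~\ref{sec:guarantee} states the algorithm and bounds the cost of its output. Sections~\ref{sec:nfn} and~\ref{sec:time} implement the steps and complete the proofs of Theorems~\ref{thm:main} and~\ref{thm:refined}. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}.

\section{Model and tools}\label{sec:tools}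

The model for the upper bounds is a real RAM without a floor function on reals. Arithmetic operations, comparisons and the evaluation of a distance $\|x-y\|$ take unit time. In addition there are ordinary integer words of $O(\log(n/\varepsilon))$ bits, which can also be used as reals. Colors can be tested for equality. Constants hidden in $O(\cdot)$ depend only on $d$ and $p$, and $\log$ is the logarithm to base $2$. The missing floor function can be simulated at a price: if $a\ge0$ and $b>0$ are reals and an integer $N\ge2$ with $a/b\le N$ is known, then binary search for the largest integer $\nu$ with $\nu b\le a$ finds $\lfloor a/b\rfloor$ in $O(\log N)$ time.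

Besides the triangle inequality, the exponent $p$ enters only through the following inequalities for $z\in\mathbb R^d$:
\begin{equation}\label{eq:norms}
\|z\|_\infty\le\|z\|\le\|z\|_1\le d\|z\|_\infty,\qquad \|z\|\le\sqrt d\,\|z\|_2,\qquad \|z\|_2\le\sqrt d\,\|z\|.
\end{equation}
The last two follow from the first chain together with $\|z\|_1\le\sqrt d\,\|z\|_2$ (Cauchy--Schwarz) and $\|z\|_2\le\sqrt d\,\|z\|_\infty$. The diameter $\operatorname{diam}X$ of a set is always taken with respect to $\|\cdot\|$.

The first tool groups the $\binom N2$ pairs of a point set into linearly many pairs of well-separated clusters.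

\begin{theorem}[Callahan and Kosaraju \cite{CK}]\label{thm:CK}
For $N$ distinct points in $\mathbb R^d$ and $s\ge1$, one can compute in $O(N\log N+s^dN)$ time a binary tree with $O(N)$ nodes whose leaves are the points, and $O(s^dN)$ pairs $\{X,Y\}$ of nodes, each node being identified with the set of points below it, such that the following holds. Every two distinct points $x,y$ are separated by exactly one pair, that is, $x\in X$ and $y\in Y$. For each pair, $X$ and $Y$ lie in Euclidean balls of equal radius $\rho$ whose mutual distance is at least $s\rho$.
\end{theorem}

A \emph{matching} is a set of edges no two of which share an endpoint. For a weight function $W$ on edges we write $W(M)=\sum_{e\in M}W(e)$. A matching is \emph{$(1-\eta)$-approximate} if its weight is at least $1-\eta$ times the maximum weight of a matching.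

\begin{theorem}[Duan and Pettie \cite{DP}]\label{thm:DP}
In a general graph with $m$ edges, no isolated vertices and positive integer weights, a $(1-\eta)$-approximate maximum-weight matching can be computed in $O(m\eta^{-1}\log\eta^{-1})$ time.
\end{theorem}

We need this for general graphs because, with three or more colors, the graphs below need not be bipartite; think of three differently colored points at the corners of an equilateral triangle.

Throughout the upper bounds,
\[
\eta:=\frac1{\lceil40/\varepsilon\rceil}.
\]
Thus $1/\eta$ is an integer, $\eta\le1/40$, and $\varepsilon/80\le\eta\le\varepsilon/40$, because $40/\varepsilon\le\lceil40/\varepsilon\rceil\le40/\varepsilon+1\le80/\varepsilon$. Bounds in terms of $1/\eta$ and of $1/\varepsilon$ are therefore interchangeable.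

\section{From covers to matchings}\label{sec:reduction}

Every point $x$ has a fallback: an edge to a nearby foreign point, paid for by $x$ alone. We fix such fallbacks first; approximately nearest foreign points are enough.

\begin{lemma}\label{lem:nfn}
In $O(n\log n+\eta^{-d}n)$ time one can compute, for every $x\in S$, a point $f(x)$ foreign to $x$ such that $\tilde\delta(x):=\|x-f(x)\|$ satisfies $\delta(x)\le\tilde\delta(x)\le(1+\eta)\delta(x)$.
\end{lemma}

The proof is independent of the rest and is given in Section~\ref{sec:nfn}. We call $\tilde\delta(x)$ the \emph{price} of $x$ and put $D=\sum_{x\in S}\tilde\delta(x)$. If two foreign points $x,y$ give up their fallbacks and share the edge $xy$, they save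
\[
w(xy)=\tilde\delta(x)+\tilde\delta(y)-\|x-y\|.
\]
A point can give up its fallback only once, so the shared edges form a matching. For a matching $M\subseteq E(S)$ let
\[
F_M=M\cup\{x f(x): x\text{ is not an endpoint of an edge of }M\}.
\]
This is a cover. The next lemma says that covers of this form are nearly optimal, and that $D$ is of the order of $\mathrm{OPT}$.

\begin{lemma}\label{lem:reduction}
\begin{enumerate}
\item[(i)] $\operatorname{cost}(F_M)\le D-w(M)$ for every matching $M\subseteq E(S)$.
\item[(ii)] There is a matching $M^*\subseteq E(S)$ with $D-w(M^*)\le(1+\eta)\mathrm{OPT}$.
\item[(iii)] $D\le3\,\mathrm{OPT}$.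
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Each point matched by $M$ lies on exactly one edge of $M$, so its price cancels in $D-w(M)$:
\begin{equation}\label{eq:identity}
D-w(M)=\sum_{xy\in M}\|x-y\|+\sum_{x\text{ unmatched}}\tilde\delta(x).
\end{equation}
The right side counts the length of every edge of $F_M$ at least once. (It counts it twice when two unmatched points are each other's fallback.)

(ii) Take an optimal cover and an inclusion-minimal subset $F$ of it that is still a cover. Lengths are nonnegative, so $\operatorname{cost}(F)=\mathrm{OPT}$. An edge of $F$ whose endpoints both have degree at least $2$ could be removed, so every edge of $F$ has an endpoint of degree $1$. Hence every component of $F$ is a star: if it has a vertex $c$ of degree at least $2$, all neighbors of $c$ have degree $1$, and otherwise it is a single edge. Let $M^*$ contain one edge of each star. All centers are matched, so every unmatched point $x$ is a leaf of a star with some center $c$. Its edge $xc$ is not in $M^*$, these edges are distinct for distinct $x$, and $\tilde\delta(x)\le(1+\eta)\delta(x)\le(1+\eta)\|x-c\|$. By \eqref{eq:identity}, $D-w(M^*)\le(1+\eta)\operatorname{cost}(F)$.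

(iii) By \eqref{eq:two}, $D\le(1+\eta)\sum_x\delta(x)\le2(1+\eta)\mathrm{OPT}\le3\,\mathrm{OPT}$.
\end{proof}

\begin{example}\label{ex:four}
If the fallbacks are exact, $\tilde\delta=\delta$, the proof works with $0$ in place of $\eta$, and (i) and (ii) give $\mathrm{OPT}=D-\max_Mw(M)$. Take red points at $0$ and $9$ and blue points at $5$ and $12$ on the line. The prices of $0,5,9,12$ are $5,4,3,3$, so $D=15$. The edges $\{0,5\}$, $\{5,9\}$, $\{9,12\}$, $\{0,12\}$ save $4,3,3,-4$. The best matching is $\{\{0,5\},\{9,12\}\}$ with saving $7$, so $\mathrm{OPT}=8$, whereas the nearest-neighbor cover costs $5+4+3=12$. The point $5$ is not matched to its nearest foreign neighbor.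
\end{example}

We minimize a cost by maximizing the saving, and a good relative approximation of $\max_M w(M)$ would say nothing about the difference $D-w(M)$ if $D$ were much larger than $\mathrm{OPT}$. Part (iii) excludes this. Fix $M^*$ as in (ii). Then for every matching $M\subseteq E(S)$ and every $c\ge0$,
\begin{equation}\label{eq:target}
w(M)\ge w(M^*)-c\,\eta D\quad\Longrightarrow\quad \operatorname{cost}(F_M)\le(1+\eta+3c\,\eta)\,\mathrm{OPT}.
\end{equation}
So additive losses of order $\eta D$ are affordable. Most losses below arise in the same way: an edge $xy$ loses at most a constant times $\eta(\tilde\delta(x)+\tilde\delta(y))$, and since each point lies on at most one edge of a matching, these amounts add up to at most the same constant times $\eta D$.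

One more inequality limits how much an edge can save. For $xy\in E(S)$,
\begin{equation}\label{eq:far}
\|x-y\|\ge\max(\delta(x),\delta(y))\ge\frac{\max(\tilde\delta(x),\tilde\delta(y))}{1+\eta},
\end{equation}
and since $1-\frac1{1+\eta}\le\eta$,
\begin{equation}\label{eq:minmax}
w(xy)\le\min(\tilde\delta(x),\tilde\delta(y))+\eta\max(\tilde\delta(x),\tilde\delta(y)).
\end{equation}
An edge saves essentially at most the smaller of the two prices. Edges between points of very different prices are therefore negligible.

If $D=0$, the cover $F_\emptyset$ has cost $0$ and is optimal. From now on $D>0$.

\section{Three clusters}\label{sec:clusters}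

By \eqref{eq:target}, Theorem~\ref{thm:DP} applied to all edges of positive saving would solve the problem, but there may be too many of them. Place $2q$ red points at $0$, $q$ blue points at $-1$ and $q$ blue points at $1$, and call these clusters $A$, $B$ and $C$. All prices and all savings equal $1$, we have $D=n=4q$, the best matching is perfect with saving $2q$, and there are $4q^2$ edges. We look for a subgraph with $O(q)$ edges that still contains a matching with nearly $2q$ edges.

Points of one cluster are interchangeable, so only the \emph{numbers} of matching edges between the clusters matter. Number the points of each cluster $1,2,\dots$ and write $(A,\alpha)$ for the point number $\alpha$ of $A$. The sparsest attempt keeps only the edges between points with equal numbers. It fails: both $B$ and $C$ are joined to $(A,1),\dots,(A,q)$ only, and no matching has more than $q$ edges. One could repair this instance by shifting the numbering of $C$ by $q$, but the right shift is the number of points of $A$ that the optimum gives to $B$. In general a cluster has many neighbors, and these numbers are what we are trying to compute. The graph must work for all shifts at once. Residue classes achieve this.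

\begin{lemma}\label{lem:residue}
Let $g\ge1$ and $\mu\ge0$ be integers and let $I,J$ be two sets of $\mu$ consecutive integers each. There are at least $\mu-(g-1)$ pairs $(\alpha,\beta)\in I\times J$ with $\alpha\equiv\beta\pmod g$ such that no $\alpha$ and no $\beta$ occurs in two of them.
\end{lemma}

\begin{proof}
Any $g$ consecutive integers contain each residue modulo $g$ once, so $I$ and $J$ each contain at least $\lfloor\mu/g\rfloor$ elements of every residue class. In each class pair $\lfloor\mu/g\rfloor$ elements of $I$ with $\lfloor\mu/g\rfloor$ elements of $J$. This gives $g\lfloor\mu/g\rfloor\ge\mu-(g-1)$ pairs.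
\end{proof}

Keep the edge between $(A,\alpha)$ and $(B,\beta)$, or $(C,\beta)$, exactly if $\alpha\equiv\beta\pmod g$. Reserve the block $\{1,\dots,q\}$ of $A$ for $B$ and the block $\{q+1,\dots,2q\}$ for $C$. By Lemma~\ref{lem:residue} the graph has a matching with at least $2q-2(g-1)$ edges. Each point of $A$ has at most $q/g+1$ neighbors in each of $B$ and $C$, so the graph has at most $4q(q/g+1)$ edges. The choice $g=\lceil\eta q\rceil$ balances the two: the loss is less than $2\eta q=\eta D/2$, and there are at most $4q(1/\eta+1)$ edges. Figure~\ref{fig:residue} shows $q=4$, $g=3$. There the block $\{5,6,7,8\}$ has residues $2,0,1,2$ and $C$ has residues $1,2,0,1$, so three of the four points of $C$ are matched into the block.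

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x in {1,4,7} {\foreach \y in {1,4,6,9} {\draw[gray!55] (\x+0.5,2) -- (\y,0);}}
\foreach \x in {2,5,8} {\foreach \y in {2,7} {\draw[gray!55] (\x+0.5,2) -- (\y,0);}}
\foreach \x in {3,6} {\foreach \y in {3,8} {\draw[gray!55] (\x+0.5,2) -- (\y,0);}}
\foreach \x/\y in {1/1,2/2,3/3,4/4,5/7,6/8,7/6} {\draw[very thick] (\x+0.5,2) -- (\y,0);}
\foreach \x in {1,...,8} {\node[circle,draw,fill=white,inner sep=1.5pt,font=\small] at (\x+0.5,2) {\x};}
\foreach \y in {1,...,4} {\node[circle,draw,fill=white,inner sep=1.5pt,font=\small] at (\y,0) {\y};}
\foreach \y in {1,...,4} {\node[circle,draw,fill=white,inner sep=1.5pt,font=\small] at (\y+5,0) {\y};}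
\node at (0.7,2) {$A$};
\node at (0.3,0) {$B$};
\node at (9.7,0) {$C$};
\end{tikzpicture}
\caption{A cluster $A$ of eight points and two clusters $B$, $C$ of four points each. A point of $A$ is joined to a point of $B$ or $C$ if their numbers are congruent modulo $3$; this keeps $22$ of the $64$ edges. Bold: a matching with seven edges that uses $1,\dots,4$ of $A$ for $B$ and $5,\dots,7$ for $C$. Eight edges are impossible, since the points $2,5,8$ of $A$ have only two neighbors.}
\label{fig:residue}
\end{figure}

To use this for arbitrary input we need three things: a partition of the points into clusters whose members are nearly interchangeable; a bound $\Delta$, polynomial in $1/\eta$, on the number of clusters with which a cluster interacts; and a modulus that is smaller by the factor $\Delta$, because a cluster may suffer the loss of Lemma~\ref{lem:residue} once for each of its neighbors.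

\section{Groups and admissible pairs}\label{sec:groups}

Two points are nearly interchangeable if their prices agree up to a factor $1+\eta$ and their distance is at most $\eta$ times the price. The obvious partition rounds the logarithm of the price and then the coordinates to a grid. Both roundings need a floor function, so we cut sorted lists greedily instead. Only the set $P=\{x\in S:\tilde\delta(x)>0\}$ is partitioned; points of price $0$ are covered for free, and by \eqref{eq:minmax} edges at them save almost nothing. The set $P$ is nonempty because $D>0$.

\paragraph{Levels.} Sort $P$ by price. Let $v_1$ be the smallest price and let level $1$ consist of the points with price in $[v_1,(1+\eta)v_1)$. Let $v_2$ be the smallest remaining price, let level $2$ consist of the points with price in $[v_2,(1+\eta)v_2)$, and so on. Then $v_{k+1}\ge(1+\eta)v_k$. Let $P_k$ be the set of points of level $k$.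

\paragraph{Cells.} Let $r_k=\eta v_k/d$. Sort $P_k$ by the first coordinate and cut it into slabs: the first slab is given by the interval $[\sigma,\sigma+r_k)$, where $\sigma$ is the smallest first coordinate, the next interval of length $r_k$ starts at the first point not yet covered, and so on. Inside each slab do the same with the second coordinate, and continue up to coordinate $d$. This yields a rooted tree $T_k$ of depth $d$. A node of depth $i$ has a nonempty set of points and $i$ half-open intervals of length $r_k$, one for each of the first $i$ coordinates. The nodes of one depth partition $P_k$. Each inner node stores its children in an array sorted by the start of their last interval; these starts are at least $r_k$ apart. The nodes of depth $d$ are the \emph{groups} of level $k$. Constructing all levels and trees takes $d+1$ rounds of sorting, hence $O(n\log n)$ time.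

For a group $A$ of level $k$ write $v_A=v_k$ and fix a representative $a_A\in A$. For groups $A,B$ let
\[
w_{AB}=v_A+v_B-\|a_A-a_B\|,
\]
and for $x\in A$, $y\in B$ let $\hat w(xy)=w_{AB}$. The weight $\hat w$ depends only on the groups of the endpoints, so with respect to $\hat w$ the points of a group are exactly interchangeable.

\begin{lemma}\label{lem:groups}
Let $A$ be a group.
\begin{enumerate}
\item[(i)] $v_A\le\tilde\delta(x)<(1+\eta)v_A$ for all $x\in A$, and $\operatorname{diam}A\le\eta v_A$.
\item[(ii)] All points of $A$ have the same color.
\item[(iii)] $|w(M)-\hat w(M)|\le2\eta D$ for every matching $M\subseteq E(S)$ whose endpoints lie in $P$.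
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The first claim is the definition of levels. Two points of a group of level $k$ differ by less than $r_k$ in each coordinate, so by \eqref{eq:norms} their distance is at most $dr_k=\eta v_k$.

(ii) By \eqref{eq:far}, two foreign points of $A$ would have distance at least $v_A/(1+\eta)$, which exceeds $\eta v_A$ because $\eta(1+\eta)<1$.

(iii) Let $xy\in M$ with $x\in A$, $y\in B$. By (i), $|\tilde\delta(x)-v_A|\le\eta v_A$, $|\tilde\delta(y)-v_B|\le\eta v_B$, and $\big|\|x-y\|-\|a_A-a_B\|\big|\le\|x-a_A\|+\|y-a_B\|\le\eta(v_A+v_B)$. Hence $|w(xy)-\hat w(xy)|\le2\eta(v_A+v_B)\le2\eta(\tilde\delta(x)+\tilde\delta(y))$. Sum over $M$.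
\end{proof}

By (ii) each group has a color. Which pairs of groups must be connected? Pairs with $w_{AB}\le0$ are useless, but discarding them does not bound the number of neighbors of a group. In the Euclidean plane, put a red point $x$ at the origin, $N$ equally spaced blue points on the unit circle, and a red point radially outside each blue point at a distance $\gamma$ much smaller than the spacing. With exact prices each blue point $y$ is a group of its own, of price $\gamma$, and $w(xy)=1+\gamma-1>0$ for all $N$ of them. Such edges join very different prices, and \eqref{eq:minmax} allows us to discard them too.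

Call levels $k$ and $j$ \emph{comparable} if $\min(v_k,v_j)\ge\frac\eta2\max(v_k,v_j)$; equivalently, $\frac\eta2v_k\le v_j\le\frac2\eta v_k$. A pair $\{A,B\}$ of groups is \emph{admissible} if $A$ and $B$ have different colors, their levels are comparable, and $w_{AB}>0$. For an admissible pair, \eqref{eq:far} applied to $a_Aa_B$ gives $\|a_A-a_B\|\ge\max(v_A,v_B)/(1+\eta)$, and therefore
\begin{equation}\label{eq:three}
0<w_{AB}\le\min(v_A,v_B)+\eta\max(v_A,v_B)\le3\min(v_A,v_B).
\end{equation}

To count admissible pairs we need the packing property that a grid would have. Say that a node of depth $i$ of $T_k$ \emph{meets} an axis-parallel closed cube $Q$ if each of its $i$ intervals intersects the projection of $Q$ to the corresponding coordinate. The root meets every cube, and the parent of a node that meets $Q$ also meets $Q$.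

\begin{lemma}\label{lem:packing}
At most $(L/r_k+2)^i$ nodes of depth $i$ of $T_k$ meet a given axis-parallel cube of side length $L$.
\end{lemma}

\begin{proof}
An interval $[\sigma,\sigma+r_k)$ intersects $[a,a+L]$ if and only if $\sigma\in(a-r_k,a+L]$. This range has length $L+r_k$, and the starts $\sigma$ belonging to the children of one node are at least $r_k$ apart. So at most $(L+r_k)/r_k+1=L/r_k+2$ children of a node meet the cube. Induction on $i$ finishes the proof.
\end{proof}

For a group $A$ and a level $j$ let $Q(A,j)=a_A+[-R,R]^d$ with $R=v_A+v_j$.

\begin{lemma}\label{lem:degree}
Let $A$ be a group of level $k$.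
\begin{enumerate}
\item[(i)] At most $5/\eta^2$ levels are comparable to $k$.
\item[(ii)] If $j$ is comparable to $k$, at most $(6d/\eta^2)^i$ nodes of depth $i$ of $T_j$ meet $Q(A,j)$, for $0\le i\le d$.
\item[(iii)] If $\{A,B\}$ is admissible and $B$ has level $j$, then $B$ meets $Q(A,j)$.
\item[(iv)] $A$ is in at most $\Delta:=5(6d)^d\eta^{-2d-2}$ admissible pairs.
\end{enumerate}
The number $\Delta$ is an integer.
\end{lemma}

\begin{proof}
(i) The values $v_j$ of comparable levels lie in an interval whose endpoints have ratio $4/\eta^2$, and consecutive values have ratio at least $1+\eta$. With $\ln t\le t/2$ for $t>0$ and $\ln(1+\eta)\ge\eta/2$, their number is at most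
\[
1+\frac{2\ln(2/\eta)}{\ln(1+\eta)}\le1+\frac{2/\eta}{\eta/2}=1+\frac4{\eta^2}\le\frac5{\eta^2}.
\]

(ii) The cube has side $L=2(v_A+v_j)$, and $v_A/v_j\le2/\eta$, so
\[
\frac L{r_j}+2=\frac{2d}\eta\Big(1+\frac{v_A}{v_j}\Big)+2\le\frac{4d}{\eta^2}+\frac{2d}\eta+2\le\frac{6d}{\eta^2},
\]
where the last step is $d\eta+\eta^2\le d$. Apply Lemma~\ref{lem:packing}.

(iii) From $w_{AB}>0$ and \eqref{eq:norms} we get $\|a_A-a_B\|_\infty\le\|a_A-a_B\|<v_A+v_j$. So $a_B\in Q(A,j)$, and the coordinates of $a_B$ lie in the intervals of $B$.

(iv) Multiply the bound in (i) by the bound in (ii) for $i=d$, using (iii). The product is an integer because $1/\eta$ is.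
\end{proof}

Comparability is used twice here: it bounds the number of levels, and it bounds the side of the cube in units of $r_j$. The second use is where the dimension enters the exponent.

\section{The sparse graph}\label{sec:sparse}

Number the points of each group $A$ as $(A,1),\dots,(A,|A|)$. For each admissible pair $\{A,B\}$ let
\[
g_{AB}=\max\Big(1,\Big\lfloor\frac{\eta\max(|A|,|B|)}\Delta\Big\rfloor\Big).
\]
The graph $H$ on the vertex set $P$ has an edge between $(A,\alpha)$ and $(B,\beta)$ if and only if $\{A,B\}$ is admissible and $\alpha\equiv\beta\pmod{g_{AB}}$. All edges of $H$ belong to $E(S)$. Between small groups $g_{AB}=1$ and all edges are kept.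

\begin{lemma}\label{lem:size}
$H$ has $m\le3\Delta^2n/\eta=O(\eta^{-(4d+5)}n)$ edges.
\end{lemma}

\begin{proof}
Let $\{A,B\}$ be admissible with $|A|\ge|B|$ and $g=g_{AB}$. We have $\max(1,\lfloor t\rfloor)\ge t/2$ for all $t\ge0$: for $t\le2$ because $1\ge t/2$, and for $t>2$ because $\lfloor t\rfloor>t-1>t/2$. Hence $|B|/g\le|A|/g\le2\Delta/\eta$. Each point of $A$ has at most $|B|/g+1$ neighbors in $B$, so the pair contributes at most $|A|(2\Delta/\eta+1)\le3|A|\Delta/\eta$ edges. Charge them to the larger group $A$, breaking ties arbitrarily. By Lemma~\ref{lem:degree}(iv) each group is charged at most $\Delta$ times, and the group sizes add up to at most $n$.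
\end{proof}

\begin{lemma}\label{lem:preserve}
$H$ contains a matching $M_H$ with $\hat w(M_H)\ge w(M^*)-7\eta D$.
\end{lemma}

\begin{proof}
We remove from $M^*$ the edges that do not lie in admissible pairs and then reroute the others into $H$.

\emph{Step 1: very different prices.} Let $M_1$ consist of the edges $xy\in M^*$ with
\[
\min(\tilde\delta(x),\tilde\delta(y))>\eta\max(\tilde\delta(x),\tilde\delta(y)).
\]
By \eqref{eq:minmax}, each removed edge has $w(xy)\le2\eta\max(\tilde\delta(x),\tilde\delta(y))\le2\eta(\tilde\delta(x)+\tilde\delta(y))$, so $w(M_1)\ge w(M^*)-2\eta D$. The strict inequality forces both prices to be positive, so all endpoints of $M_1$ lie in $P$.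

\emph{Step 2: passing to $\hat w$.} By Lemma~\ref{lem:groups}(iii), $\hat w(M_1)\ge w(M_1)-2\eta D$. Let $M_2$ be the set of edges of $M_1$ with $\hat w>0$; then $\hat w(M_2)\ge\hat w(M_1)$. Let $xy\in M_2$ with $x\in A$, $y\in B$ and $v_A\le v_B$. The groups have different colors, $w_{AB}>0$, and
\[
v_A>\frac{\tilde\delta(x)}{1+\eta}>\frac{\eta\,\tilde\delta(y)}{1+\eta}\ge\frac\eta2v_B .
\]
So $\{A,B\}$ is admissible. The factor $\frac12$ in the definition of comparable levels is the room needed for passing from prices to the values $v_A$, $v_B$.

\emph{Step 3: rerouting.} For an admissible pair let $\mu_{AB}$ be the number of edges of $M_2$ between $A$ and $B$. Since $M_2$ is a matching, $\sum_B\mu_{AB}\le|A|$ for every $A$. So we can choose in $\{1,\dots,|A|\}$ pairwise disjoint blocks $I_{A,B}$ of $\mu_{AB}$ consecutive integers, one for each $B$ with $\{A,B\}$ admissible. For each admissible pair, Lemma~\ref{lem:residue} applied to $I_{A,B}$ and $I_{B,A}$ gives a matching in $H$ with at least $\mu_{AB}-(g_{AB}-1)$ edges, each of weight $w_{AB}>0$, between points of $A$ numbered in $I_{A,B}$ and points of $B$ numbered in $I_{B,A}$. The union $M_H$ of these matchings is a matching because the blocks of each group are disjoint,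 and
\[
\hat w(M_H)\ge\hat w(M_2)-\sum_{\{A,B\}\text{ admissible}}(g_{AB}-1)\,w_{AB}.
\]
A pair with $g_{AB}=1$ loses nothing. If $g_{AB}>1$ and $|A|\ge|B|$, then $g_{AB}\le\eta|A|/\Delta$ and $w_{AB}\le3v_A$ by \eqref{eq:three}, so the pair loses at most $3\eta|A|v_A/\Delta$. Charge this to $A$. Each group is charged at most $\Delta$ times, so the sum is at most $3\eta\sum_A|A|v_A\le3\eta D$ by Lemma~\ref{lem:groups}(i).

The three steps lose at most $(2+2+3)\eta D$.
\end{proof}

The graph $H$ together with the fallback edges is a sparsifier for the original problem.

\begin{corollary}\label{cor:sparsifier}
The set $E(H)\cup\{xf(x):x\in S\}$ has $O(\varepsilon^{-(4d+5)}n)$ edges and contains a cover of cost at most $(1+\varepsilon)\mathrm{OPT}$.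
\end{corollary}

\begin{proof}
The size bound is Lemma~\ref{lem:size}. The cover $F_{M_H}$ is contained in the set. By Lemmas~\ref{lem:groups}(iii) and~\ref{lem:preserve}, $w(M_H)\ge w(M^*)-9\eta D$, so \eqref{eq:target} bounds its cost by $(1+28\eta)\mathrm{OPT}\le(1+\varepsilon)\mathrm{OPT}$.
\end{proof}

\section{The algorithm and the cost of its output}\label{sec:guarantee}

Theorem~\ref{thm:DP} needs integer weights. A \emph{rounding} is a real unit $u>0$ together with integers $W_{AB}\ge0$ for the admissible pairs, extended to the edges of $H$ by $W(e)=W_{AB}$ for $e$ between $A$ and $B$, such that
\begin{equation}\label{eq:rounding}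
uW(e)\le\hat w(e)\ \text{ for all }e\in E(H),\qquad \hat w(M)-uW(M)\le2\eta D\ \text{ for every matching }M\subseteq E(H).
\end{equation}
The simplest rounding is
\begin{equation}\label{eq:simple}
u=\eta D/n,\qquad W_{AB}=\lfloor w_{AB}/u\rfloor .
\end{equation}
Each edge loses less than $u$ and a matching has at most $n/2$ edges, so the total loss is at most $\eta D/2$. By \eqref{eq:three} and $v_A\le D$, these integers are at most $3n/\eta$. A second rounding, faster to compute, appears in Section~\ref{sec:time}. The algorithm is as follows.

\begin{enumerate}
\item Compute $\eta$, the fallbacks $f$, the prices and $D$. If $D=0$, return $F_\emptyset$.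
\item Compute the levels, the trees $T_k$ and the groups.
\item Find all admissible pairs.
\item Build $H$.
\item Compute a rounding $(u,W)$.
\item Apply Theorem~\ref{thm:DP} with parameter $\eta$ to the graph formed by the edges of $H$ with $W\ge1$ and their endpoints. Let $M$ be the resulting matching, or $M=\emptyset$ if there are no such edges. Return $F_M$.
\end{enumerate}

\begin{proposition}\label{prop:ratio}
For every rounding used in step 5, the algorithm returns a cover of cost at most $(1+\varepsilon)\mathrm{OPT}$.
\end{proposition}

\begin{proof}
Let $D>0$. The edges of $M_H$ with $W\ge1$ form a matching of weight $W(M_H)$ in the graph of step 6, so $W(M)\ge(1-\eta)W(M_H)$. This relative loss has to be turned into an additive one. By \eqref{eq:three}, an edge of $H$ between $A$ and $B$ has $\hat w\le\frac32(v_A+v_B)$, which is at most $\frac32$ times the sum of the prices of its endpoints; hence $uW(M_H)\le\hat w(M_H)\le\frac32D$. With \eqref{eq:rounding},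
\[
\hat w(M)\ge uW(M)\ge uW(M_H)-\eta\,uW(M_H)\ge\hat w(M_H)-2\eta D-\tfrac32\eta D .
\]
Lemmas~\ref{lem:groups}(iii) and~\ref{lem:preserve} give
\[
w(M)\ge\hat w(M)-2\eta D\ge w(M^*)-\big(7+2+\tfrac32+2\big)\eta D=w(M^*)-12.5\,\eta D .
\]
By \eqref{eq:target}, $\operatorname{cost}(F_M)\le(1+38.5\,\eta)\mathrm{OPT}\le(1+\varepsilon)\mathrm{OPT}$, since $\eta\le\varepsilon/40$.
\end{proof}

\section{Approximate nearest foreign neighbors}\label{sec:nfn}

We prove Lemma~\ref{lem:nfn}. The set in which a neighbor of $x$ is sought depends on the color of $x$, and there may be up to $n$ colors, so treating the colors one at a time is too slow. The remedy is that two colors always suffice: of two points with different colors, at least one is foreign to $x$. We use this at three places: at a location, inside a cluster, and among the best candidates.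

\begin{proof}[Proof of Lemma~\ref{lem:nfn}]
\emph{Coinciding points.} Sort $S$ lexicographically by location. At each location take the first point $b$ and look for a point $b'$ of another color at this location. If $b'$ exists, let $f(x)=b$ for the points $x$ there that are foreign to $b$, and $f(x)=b'$ for the others; then $\tilde\delta(x)=\delta(x)=0$. It remains to treat the points at monochromatic locations. If there are any, then there are at least two locations, because $S$ has two colors.

\emph{Well-separated pairs.} Apply Theorem~\ref{thm:CK} to the set of distinct locations with $s=8d/\eta$, and put $\tau=\eta/4$. We say that a point of $S$ lies in a node if its location does. If $\{X,Y\}$ is one of the pairs, $x$ lies in $X$ and $y$ lies in $Y$, then $\|x-y\|_2\ge s\rho$, and \eqref{eq:norms} gives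
\begin{equation}\label{eq:sep}
\operatorname{diam}X\le\sqrt d\cdot2\rho\le\frac{2\sqrt d}s\|x-y\|_2\le\frac{2d}s\|x-y\|=\tau\|x-y\|;
\end{equation}
the same bound holds for $\operatorname{diam}Y$. So all distances between $X$ and $Y$ are nearly equal.

\emph{Candidates.} For each node $Y$ compute a list $\operatorname{rep}(Y)$ of one or two points of $S$ that lie in $Y$ and have distinct colors, with two points whenever at least two colors occur in $Y$. At a leaf take $b$ and, if it exists, $b'$; at an inner node choose from the at most four points in the lists of the children. Fix a location $c_X$ in each node $X$. For each pair, in both orders $(X,Y)$, and each $y\in\operatorname{rep}(Y)$, the node $X$ receives the \emph{candidate} $y$ with \emph{value} $\|c_X-y\|$. For a point $x$ at a monochromatic location, consider all candidates received by its leaf and by the ancestors of this leaf, and let $f(x)$ be one of smallest value among those foreign to $x$.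

\emph{Quality.} Let $y^*$ be a nearest point foreign to $x$. It lies at another location, so there is a pair $\{X,Y\}$ with $x$ in $X$ and $y^*$ in $Y$. The list $\operatorname{rep}(Y)$ contains a point $y$ foreign to $x$: either it has two colors, or all points in $Y$ have the color of $y^*$. In particular $f(x)$ exists. By \eqref{eq:sep} for $x,y^*$, the value of this candidate is
\[
\|c_X-y\|\le\operatorname{diam}X+\|x-y^*\|+\operatorname{diam}Y\le(1+2\tau)\delta(x).
\]
The chosen candidate comes from a pair $(X',Y')$ with $x$ in $X'$ and $f(x)$ in $Y'$, and its value $\ell=\|c_{X'}-f(x)\|$ is at most $(1+2\tau)\delta(x)$. By \eqref{eq:sep} for $c_{X'},f(x)$ we have $\operatorname{diam}X'\le\tau\ell$. Hence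
\[
\|x-f(x)\|\le(1+\tau)\ell\le(1+\tau)(1+2\tau)\delta(x)\le(1+4\tau)\delta(x)=(1+\eta)\delta(x),
\]
using $2\tau^2\le\tau$. The bound $\delta(x)\le\|x-f(x)\|$ holds because $f(x)$ is foreign to $x$.

\emph{Computation.} A leaf may have many ancestors, so we pass a summary of constant size down the tree. For a multiset $\mathcal C$ of candidates let $b_1(\mathcal C)$ be one of smallest value, and let $b_2(\mathcal C)$ be one of smallest value among those whose color differs from that of $b_1(\mathcal C)$, if there are any. For every color $c$, a smallest candidate in $\mathcal C$ of color other than $c$ is $b_1(\mathcal C)$ if its color is not $c$, and $b_2(\mathcal C)$ otherwise. The summary $(b_1,b_2)$ of $\mathcal C\cup\mathcal C'$ is obtained in constant time from the summaries of $\mathcal C$ and $\mathcal C'$. Indeed, $b_1(\mathcal C\cup\mathcal C')$ is the smaller of $b_1(\mathcal C)$ and $b_1(\mathcal C')$. If $c$ is its color, the two summaries contain a smallest candidate of color other than $c$ in $\mathcal C$ and in $\mathcal C'$, and $b_2(\mathcal C\cup\mathcal C')$ is the smaller of the two. Build the summary of each node by inserting its candidates one at a time, then merge the summary of each node into those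 of its children, from the root down. At the leaf of $x$ we read off $f(x)$. After sorting and the call to Theorem~\ref{thm:CK}, which take $O(n\log n+\eta^{-d}n)$ time, the work is linear in the number of nodes, pairs and points.
\end{proof}

\section{Running time}\label{sec:time}

All integers that occur, among them $\Delta/\eta$, the number $m$ of edges and the weights, are bounded by a polynomial in $n/\eta$ whose degree depends only on $d$, so they fit into words. We first bound steps 1, 2, 4 and 6, which are common to both theorems.

\paragraph{Steps 1 and 2.} The integer $1/\eta=\lceil40/\varepsilon\rceil$ is found by counting in $O(1/\varepsilon)$ time. Lemma~\ref{lem:nfn} and the construction of the groups take $O(n\log n+\eta^{-d}n)$ time.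

\paragraph{Step 4.} Since $\Delta/\eta$ is an integer, a table of $\lfloor\nu\eta/\Delta\rfloor$ for $\nu=1,\dots,n$ is filled in $O(n)$ time by a counter that increases the entry after every $\Delta/\eta$ positions; each $g_{AB}$ is then a lookup. For an admissible pair with $|A|\ge|B|$ and $g=g_{AB}$, run through $\alpha=1,\dots,|A|$, keep the representative $\alpha_0\in\{1,\dots,g\}$ of $\alpha$ modulo $g$ with a cyclic counter, and list $\beta=\alpha_0,\alpha_0+g,\alpha_0+2g,\dots$ as long as $\beta\le|B|$. This takes $O(|A|)$ time plus the number of edges listed. Charging $|A|$ to the larger group, the total is $O(\Delta n+m)=O(\eta^{-(4d+5)}n)$.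

\paragraph{Step 6.} By Theorem~\ref{thm:DP} and Lemma~\ref{lem:size} the matching takes $O(m\eta^{-1}\log\eta^{-1})=O(\eta^{-(4d+6)}\log(1/\eta)\,n)$ time, and $F_M$ is assembled in $O(n)$ time.

Since $\log(1/\eta)\le1/\eta$, these four steps take $O(n\log n+\eta^{-(4d+7)}n)$ time. Steps 3 and 5 remain.

\subsection{Binary search: proof of Theorem~\ref{thm:main}}

\paragraph{Step 3.} For each group $A$, find the comparable levels by binary search in $v_1<v_2<\cdots$; they are consecutive, and there are at most $5/\eta^2$. For each such level $j$ traverse $T_j$ from the root, visiting exactly the nodes that meet $Q(A,j)$. At a visited inner node the children that meet the cube are consecutive in the sorted array: find the first by binary search and walk on to the last. By Lemma~\ref{lem:degree}(ii) we visit at most $\sum_{i\le d}(6d/\eta^2)^i=O(\eta^{-2d})$ nodes, at cost $O(\log n)$ each. By Lemma~\ref{lem:degree}(iii) every $B$ of level $j$ with $\{A,B\}$ admissible is reached. Test each group reached for color and for $w_{AB}>0$ in constant time. An admissible pair is found from both of its groups; keep it when it is found from the group with the smaller identifier. The total time is $O(\eta^{-2d-2}n\log n)$.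

\paragraph{Step 5.} Use the rounding \eqref{eq:simple}. There are at most $\Delta n$ admissible pairs, and each $W_{AB}\le3n/\eta$ is found by binary search in $O(\log(n/\eta))$ time. For $n\ge2$ we have $\log(n/\eta)\le\log n+1/\eta\le2\eta^{-1}\log n$, so the total is $O(\eta^{-2d-3}n\log n)$.

All steps run in $O(\varepsilon^{-(4d+7)}n\log n)$ time, and Proposition~\ref{prop:ratio} gives the approximation ratio. This proves Theorem~\ref{thm:main}. \qed

\begin{remark}
For Theorem~\ref{thm:main}, the scaling bound $O(m\eta^{-1}\log W_{\max})$ of \cite{DP}, with $W_{\max}$ the maximum weight, suffices in step 6. With $W_{\max}\le3n/\eta$ it gives $O(\eta^{-(4d+6)}n\log(n/\eta))=O(\eta^{-(4d+7)}n\log n)$.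
\end{remark}

\subsection{Batching: proof of Theorem~\ref{thm:refined}}

In steps 3 and 5 a binary search of cost about $\log n$ is repeated $(1/\eta)^{O(1)}n$ times. We replace the searches in step 3 by merges of presorted lists, and we arrange step 5 so that a long search is made only once per level.

\paragraph{Step 3 by merging.} For every level $k$ and every coordinate, precompute the list of the groups $A$ of level $k$ sorted by this coordinate of $a_A$; this takes $O(n\log n)$ time in total. The levels comparable to $k$ form an interval of indices whose two ends are nondecreasing in $k$, so two moving pointers enumerate all ordered pairs $(k,j)$ of comparable levels. By Lemma~\ref{lem:degree}(i) and the symmetry of comparability, each level occurs in $O(\eta^{-2})$ of them.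

Fix such a pair $(k,j)$ and let $R=v_k+v_j$; all cubes $Q(A,j)$ with $A$ of level $k$ are translates of $[-R,R]^d$. We send them down $T_j$ together. For each node $z$ of $T_j$ let $\mathcal L(z)$ be the set of groups $A$ of level $k$ such that $z$ meets $Q(A,j)$. At the root it consists of all groups of level $k$. Suppose the sets are known at depth $i<d$, in the form that each $A$ stores the nodes $z$ of depth $i$ with $A\in\mathcal L(z)$. Scan the groups $A$ in the precomputed order of coordinate $i+1$ and append $A$ to a list at each of its nodes. Now every $\mathcal L(z)$ is sorted by coordinate $i+1$, without a new sort. Merge $\mathcal L(z)$ with the sorted children of $z$. For $A\in\mathcal L(z)$ let $\xi$ be coordinate $i+1$ of $a_A$. A child with last interval $[\sigma,\sigma+r_j)$ meets $Q(A,j)$ if and only if $\sigma+r_j>\xi-R$ and $\sigma\le\xi+R$. A pointer to the first child with $\sigma+r_j>\xi-R$ only moves forward as $\xi$ increases, and from this child we walk on while $\sigma\le\xi+R$, recording the children for $A$.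

The merge at $z$ costs time proportional to $|\mathcal L(z)|$, the number of children of $z$ and the number of incidences recorded. By Lemma~\ref{lem:degree}(ii) each $A$ has at most $(6d/\eta^2)^d$ incidences at each depth, and $T_j$ has at most $|P_j|$ nodes at each depth. So the pair $(k,j)$ costs $O(\eta^{-2d}(|P_k|+|P_j|))$, and all pairs together cost $O(\eta^{-2d-2}n)$. The incidences at depth $d$ are the groups reached by the traversals in the proof of Theorem~\ref{thm:main}; they are tested and kept in the same way.

\paragraph{Step 5 in two stages.} By \eqref{eq:three}, $w_{AB}$ is at most three times the smaller of $v_A,v_B$. So we round $w_{AB}$ to a multiple of a local unit $\eta\min(v_A,v_B)$, which needs only a short search, and we round the local units, one per level, to multiples of a global unit. The error of the second rounding is multiplied by up to $3/\eta$, so the global unit is smaller than in \eqref{eq:simple} by the factor $\eta$. Let $u=\eta^2D/n$. For each level $k$ compute $U_k=\lfloor\eta v_k/u\rfloor\le n/\eta$; this takes $O(n\log(n/\eta))=O(n\log n+n\log(1/\eta))$ time in total. For an admissible pair with $v_B\le v_A$ and $B$ of level $k$, compute $t_{AB}=\lfloor w_{AB}/(\eta v_B)\rfloor\le3/\eta$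 in $O(\log(1/\eta))$ time and set $W_{AB}=t_{AB}U_k\le3n/\eta^2$. Then
\[
w_{AB}-uW_{AB}=(w_{AB}-t_{AB}\,\eta v_B)+t_{AB}(\eta v_B-uU_k).
\]
The first term lies in $[0,\eta v_B]$ and the second in $[0,t_{AB}u]$, so
\[
0\le w_{AB}-uW_{AB}\le\eta\min(v_A,v_B)+\frac{3\eta D}n\le\frac\eta2(v_A+v_B)+\frac{3\eta D}n .
\]
Summed over the at most $n/2$ edges of a matching in $H$, the right side is at most $\frac\eta2D+\frac32\eta D=2\eta D$. Thus \eqref{eq:rounding} holds, and Proposition~\ref{prop:ratio} applies. The pairs cost $O(\Delta n\log(1/\eta))$ time in total.

All six steps now run in $O(n\log n+\varepsilon^{-(4d+7)}n)$ time. This proves Theorem~\ref{thm:refined}. \qed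

\section{The lower bound}\label{sec:lower}

An \emph{algebraic computation tree} on $\mathbb R^q$ is a rooted tree with labeled leaves. Each inner node either computes a value by one of the operations $+,-,\times,\div,\sqrt{\ }$ from input coordinates, real constants and values computed at its ancestors, or branches on the sign of such a value. An input determines a path from the root, and the cost of the tree is its depth. The tree \emph{decides membership} in $V\subseteq\mathbb R^q$ if every input reaches a leaf without an undefined operation, and this leaf is labeled ``accept'' exactly for inputs in $V$. For the matching problem on the line with a fixed number of points and fixed colors, the inputs are the locations and each leaf is labeled with the set of edges that is returned.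

\begin{theorem}[Ben-Or \cite{BO}]\label{thm:BO}
An algebraic computation tree deciding membership in a set $V\subseteq\mathbb R^q$ with at least $\kappa$ connected components has depth $\Omega(\log\kappa-q)$.
\end{theorem}

Fix blue points at $1,\dots,q$ and put $q$ red points very close to a permutation of them. Then $\mathrm{OPT}$ is small, any wrong edge is long, and an approximate solution has to reveal the permutation. The difficulty is that the given tree is unconstrained on inputs with coinciding locations and, on the other inputs, may return any good cover, so we cannot say exactly which set a derived tree accepts. It is enough to trap this set: it will lie in a union of $q!$ disjoint compact sets and meet each of them. For $q=2$ these are the two squares $|a_1-1|+|a_2-2|\le\frac12$ and $|a_1-2|+|a_2-1|\le\frac12$ in the plane.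

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $d=1$ and $n=2q$. Take a tree of depth $h$ for $q$ red and $q$ blue points that returns a $(1+\varepsilon)$-approximate cover whenever all locations are distinct. Substitute the constants $1,\dots,q$ for the blue locations; the input is now the vector $a=(a_1,\dots,a_q)\in\mathbb R^q$ of red locations. Modify the tree in two ways. Before each division and each root insert a sign test, and reject if the operation is undefined. At each original leaf, reject unless its label is a perfect matching $\{a_i\,\pi(i):1\le i\le q\}$ for a permutation $\pi$ of $\{1,\dots,q\}$; this depends only on the leaf. In the remaining case append a subtree that computes $\sum_i|a_i-\pi(i)|$, with one subtraction, one sign test, at most one negation and one addition per term, and accepts if and only if the sum is at most $\frac12$. The new tree has depth $O(h+q)$ and decides membership in some set $V\subseteq\mathbb R^q$.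

For a permutation $\pi$ let $K_\pi=\{a\in\mathbb R^q:\sum_i|a_i-\pi(i)|\le\frac12\}$. By construction $V\subseteq\bigcup_\pi K_\pi$. These $q!$ compact sets are pairwise disjoint: a common point of $K_\pi$ and $K_{\pi'}$ would give $\sum_i|\pi(i)-\pi'(i)|\le1$, but distinct permutations differ in at least two positions, by at least $1$ in each.

Each $K_\pi$ meets $V$. Take $a_i=\pi(i)+\frac1{4q}$. Then $\sum_i|a_i-\pi(i)|=\frac14$, so $a\in K_\pi$ and $\mathrm{OPT}\le\frac14$. The $a_i$ are distinct and are not integers, so all $2q$ locations are distinct, and the original tree returns a cover $F$ of cost at most $(1+\varepsilon)\frac14<\frac12$; here $\varepsilon<1$ is used. A red point $a_i$ joined to two blue points $j\ne j'$ would contribute $|a_i-j|+|a_i-j'|\ge1$, so each red point lies on exactly one edge of $F$. Thus $F$ has $q$ edges, and they cover all $q$ blue points, so $F$ is a perfect matching. Its cost is below $\frac12$, and $a\in V$.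

Each set $V\cap K_\pi$ is nonempty and closed in $V$, and its complement in $V$ is the finite union of the other sets, which is closed in $V$ as well. So no connected subset of $V$ meets two of them, and $V$ has at least $q!$ connected components. Theorem~\ref{thm:BO} gives $h+q=\Omega(\log q!-q)$. Since $\log q!\ge\frac q2\log\frac q2$, we obtain $h=\Omega(q\log q)=\Omega(n\log n)$.
\end{proof}

\begin{remark}
The model of Section~\ref{sec:tools} has no operation that turns a real into an integer. For fixed $n$, $\varepsilon$ and colors, the integer words of a deterministic algorithm are therefore determined by the outcomes of the comparisons made so far, and on the line a distance is a subtraction, a sign test and a negation. An algorithm with running time $T$ thus unrolls into an algebraic computation tree of depth $O(T)$, and for fixed $\varepsilon$ and $d=1$ the term $n\log n$ in Theorem~\ref{thm:refined} cannot be removed in that model.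
\end{remark}

\begin{thebibliography}{9}

\bibitem{BX}
Sayan Bandyapadhyay and Jie Xue, \emph{An $O(n\log n)$-Time Approximation Scheme for Geometric Many-to-Many Matching}, arXiv:2402.15837 (2024).

\bibitem{BO}
Ben-Or, STOC 1983.

\bibitem{CK}
Callahan and Kosaraju, J. ACM 42 (1995).

\bibitem{DP}
Duan and Pettie, J. ACM 61 (2014).

\end{thebibliography}
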